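\title{Very strong approximation on open covers and stratifications of varieties over number fields}

\begin{abstract}
Let $k$ be a number field. We prove that every $k$-variety has a finite open cover, and a finite stratification, such that on each part the finite adelic points that survive the finite abelian descent obstruction are exactly the rational points. This proves a conjecture posed by Corwin and Schlank. The proof rests on two facts: the norm to $\mathbb{Q}$ of the value of an invertible function at a surviving point is rational, because $\mathbb{Z}^\times$ is finite; and an element $x$ of $k$ is a fixed linear combination of finitely many norms $N_{k/\mathbb{Q}}(x-c)$. The same cover works for the Brauer--Manin, finite descent and \'etale--Brauer obstructions and for every set of finite places, while for the finite abelian descent and Brauer--Manin obstructions the statement fails for the affine line as soon as an archimedean place is kept. We also show that it suffices to remove $[k:k_0]$ points of $k_0$ from the affine line over $k$, where $k_0\subseteq k$ is $\mathbb{Q}$ or an imaginary quadratic field.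
\end{abstract}

\section{The question and the results}\label{sec:intro}

A rational point of a variety over a number field gives a point over every completion, and these local points form an adelic point. Descent and the Brauer group cut out sets of adelic points that contain the rational points, and one wants to know how much else these sets contain. This paper is about the most demanding answer: nothing else, once the archimedean components are discarded. The affine line already fails this test, so the test is applied to the pieces of a cover.

\subsection{Obstructions and very strong approximation}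

Throughout, $k$ is a number field, $d=[k:\mathbb{Q}]$, and a \emph{$k$-variety} is a separated scheme of finite type over $k$. For a set $S$ of places of $k$, let $\mathbb{A}_{k,S}$ be the restricted product of the completions $k_v$, $v\in S$, with respect to the valuation rings $\mathcal{O}_v$. The adele ring $\mathbb{A}_k$ is the case where $S$ consists of all places. The letter $f$ denotes the set of finite places, so $\mathbb{A}_{k,f}$ is the ring of finite adeles. For a $k$-variety $V$ and a $k$-algebra $R$, the set $V(R)$ consists of the $k$-morphisms $\operatorname{Spec}R\to V$. If $S'$ is the complement of $S$, then $\mathbb{A}_k=\mathbb{A}_{k,S}\times\mathbb{A}_{k,S'}$, so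
\[
V(\mathbb{A}_k)=V(\mathbb{A}_{k,S})\times V(\mathbb{A}_{k,S'}).
\]
For $x\in V(\mathbb{A}_k)$ we write $x_f\in V(\mathbb{A}_{k,f})$ for its finite part and $x_v\in V(k_v)$ for its component at $v$. We view $V(k)$ as a subset of $V(\mathbb{A}_k)$ through the diagonal map $k\to\mathbb{A}_k$.

Let $G$ be a finite abelian $k$-group scheme and $Y\to V$ a $G$-torsor. Each class $\sigma\in H^1(k,G)$ defines a twist $Y^\sigma\to V$, and every rational point of $V$ lifts to a rational point of some twist (Section~\ref{sec:background}). The \emph{finite abelian descent obstruction} keeps the adelic points that imitate this behavior: $V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$ is the set of $x\in V(\mathbb{A}_k)$ such that, for every $G$ and every $G$-torsor $Y\to V$, the point $x$ lies in the image of $Y^\sigma(\mathbb{A}_k)$ for some $\sigma\in H^1(k,G)$. The force of the condition is that one global class $\sigma$ must serve at all places.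

In general, an \emph{obstruction} $\omega$ attaches to every $k$-variety $V$ a subset $V(\mathbb{A}_k)^\omega\subseteq V(\mathbb{A}_k)$. Besides $\mathrm{f\text{-}ab}$ we meet the finite descent obstruction $\mathrm{f\text{-}cov}$, the Brauer--Manin obstruction $\mathrm{Br}$ and the \'etale--Brauer obstruction, recalled in Section~\ref{sec:background}. The image of $V(\mathbb{A}_k)^\omega$ in $V(\mathbb{A}_{k,S})$ is written $V(\mathbb{A}_{k,S})^\omega$, and $(\omega,S,k)$ is called an \emph{obstruction datum}.

\begin{definition}\label{def:vsa}
A $k$-variety $V$ satisfies \emph{very strong approximation} (VSA) for $(\omega,S,k)$ if the image of $V(k)\to V(\mathbb{A}_{k,S})$ equals $V(\mathbb{A}_{k,S})^\omega$.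
\end{definition}

A \emph{finite stratification} of a $k$-variety $X$ is a family $(X_i)_{i\in I}$ of pairwise disjoint locally closed subsets with union $X$, indexed by a finite partially ordered set $I$, such that the closure of $X_i$ in $X$ is $\bigcup_{j\le i}X_j$. Each stratum is viewed as a subvariety with its reduced structure. The \emph{parts} of a finite open cover are its members, and the parts of a stratification are its strata. The following question and conjecture come from the work of Corwin and Schlank \cite{CS}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a $k$-variety and $(\omega,S,k)$ an obstruction datum. Is there a finite open cover or a finite stratification of $X$ each of whose parts satisfies VSA for $(\omega,S,k)$?}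

\medskip
\noindent\textbf{Conjecture.} \emph{For every number field $k$, the answer is yes for $(\mathrm{f\text{-}ab},f,k)$.}

\medskip
\noindent The answer is known to be yes for $(\mathrm{f\text{-}ab},f,k)$ when $k$ is imaginary quadratic or totally real.

\subsection{The simplest cases}\label{subsec:cases}

VSA asks for an equality, not for density, and $V(k)$ is countable; so VSA fails whenever $V(\mathbb{A}_{k,S})^\omega$ is uncountable. Three examples for $(\mathrm{f\text{-}ab},f,k)$, all contained in Theorem~\ref{thm:few} below, show what is at stake.

\emph{The affine line.} Every torsor over $\mathbb{A}^1_k$ under a finite group comes from the base field, descent imposes no condition, and all of $\mathbb{A}_{k,f}$ survives. VSA fails, and passing to parts cannot be avoided. Removing points helps in two ways: it removes adelic points, and it creates invertible functions $g$, whose $n$-th roots define new torsors.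

\emph{The multiplicative group over $\mathbb{Q}$.} An adelic point of $\mathbb{G}_m$ is an idele $x$. The torsor $y^n=x$ has the twists $by^n=x$ with $b\in\mathbb{Q}^\times$, so a surviving point is a rational number times an $n$-th power, for every $n$. A finite idele of $\mathbb{Q}$ is a rational number times an element of $\widehat{\mathbb{Z}}^\times$; the latter must be $\pm$ an $n$-th power for all $n$, and in a profinite group this forces it to be $\pm1$. So VSA holds, and $\mathbb{A}^1_{\mathbb{Q}}$ is covered by the two copies $\mathbb{A}^1\setminus\{0\}$ and $\mathbb{A}^1\setminus\{1\}$ of $\mathbb{G}_m$. There is no conflict with the first example: an adele with $x_2=0$ and $x_3=1$ is an adelic point of neither member of the cover.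

\emph{The multiplicative group over a real quadratic field.} Now $\{\pm1\}$ is replaced by the infinite group $\mathcal{O}_k^\times$. Its closure in the finite ideles is uncountable, limits of squares of global units survive every finite abelian descent, and VSA fails.

The last example suggests that units might be a genuine obstacle: on $\mathbb{A}^1_k\setminus C$, the argument that worked over $\mathbb{Q}$ determines each value $x-c$, $c\in C$, only up to a limit of units. But the functions $x-c$ differ by constants, and this additive relation turns out to remove the ambiguity.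

\subsection{Results}

\begin{theorem}\label{thm:conj}
For every number field $k$ and every $k$-variety $X$ there is a finite open cover of $X$ whose members all satisfy VSA for $(\mathrm{f\text{-}ab},f,k)$.
\end{theorem}

This proves the conjecture. It is a special case of part (a) of the next theorem.

\begin{theorem}\label{thm:strong}
Let $k$ be a number field.
\begin{enumerate}
\item[(a)] Every $k$-variety $X$ has a finite open cover, and also a finite stratification, each of whose parts satisfies VSA for $(\omega,S,k)$, simultaneously for all $S\subseteq f$ and all obstructions $\omega$ such that for every $k$-variety $V$ one has $V(k)\subseteq V(\mathbb{A}_k)^\omega$, and either $V(\mathbb{A}_k)^\omega\subseteq V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$ or $V(\mathbb{A}_k)^\omega\subseteq V(\mathbb{A}_k)^{\mathrm{Br}}$. This includes $\mathrm{f\text{-}ab}$, $\mathrm{f\text{-}cov}$, $\mathrm{Br}$ and \'etale--Brauer.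
\item[(b)] If $S$ contains an archimedean place, then for $\omega\in\{\mathrm{f\text{-}ab},\mathrm{Br}\}$ no finite open cover and no finite stratification of $\mathbb{A}^1_k$ has all its parts satisfying VSA for $(\omega,S,k)$.
\end{enumerate}
Hence, for $\omega\in\{\mathrm{f\text{-}ab},\mathrm{Br}\}$, the Question has a positive answer for all $X$ if and only if $S\subseteq f$.
\end{theorem}

The case $S=\emptyset$ is already meaningful. Then $\mathbb{A}_{k,S}=0$ and $V(\mathbb{A}_{k,S})$ is a point, so VSA says that $V(k)$ is empty exactly when $V(\mathbb{A}_k)^\omega$ is. For the cover $(V_i)$ of part (a), $X(k)=\bigcup_iV_i(k)$ is therefore empty if and only if $V_i(\mathbb{A}_k)^\omega$ is empty for every $i$.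

The third result asks how few points need to be removed from the line.

\begin{theorem}\label{thm:few}
Let $k_0\subseteq k$ be $\mathbb{Q}$ or an imaginary quadratic field. If $C\subset k_0$ is finite with $|C|\ge[k:k_0]$, then $\mathbb{A}^1_k\setminus C$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$. On the other hand, $\mathbb{A}^1_k$ never satisfies it, and $\mathbb{G}_{m,k}$ satisfies it if and only if $\mathcal{O}_k^\times$ is finite. So the bound $|C|\ge[k:k_0]$ is optimal whenever $k=k_0$, or $[k:k_0]=2$ and $\mathcal{O}_k^\times$ is infinite. For example, $\mathbb{P}^1\setminus\{0,1,\infty\}$ satisfies VSA over every real quadratic field, while $\mathbb{G}_m$ does not.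
\end{theorem}

The proof of Theorem~\ref{thm:strong}(a) has three independent steps. The arithmetic step (Section~\ref{sec:norms}) shows that the value of an invertible function at a surviving point has rational norm. The algebraic step (Section~\ref{sec:recover}) finds a finite set $C\subset k$ such that $x$ is recovered linearly from the norms of the $x-c$. The geometric step (Section~\ref{sec:covers}) cuts $X$ into parts that embed into powers of $\mathbb{A}^1_k\setminus C$. Part (b) is proved in Section~\ref{sec:arch}, and Theorem~\ref{thm:few}, for which norms alone are not enough, in Section~\ref{sec:few}.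

\section{Torsors, twists and Brauer classes}\label{sec:background}

\subsection*{Twists}
Let $G$ be a finite $k$-group scheme; it is \'etale, since $k$ has characteristic $0$. A \emph{$G$-torsor} over $V$ is a surjective finite \'etale morphism $Y\to V$ with a right action of $G$ over $V$ such that $Y\times G\to Y\times_VY$, $(y,\gamma)\mapsto(y,y\gamma)$, is an isomorphism. The isomorphism classes form the set $H^1(V,G)$, which is the \'etale cohomology group when $G$ is abelian. Let $\sigma\in H^1(k,G)$ be the class of a torsor $P$ over $\operatorname{Spec}k$. The \emph{twist} $Y^\sigma\to V$ is the finite \'etale $V$-scheme whose points with values in a $V$-scheme $T$ are the $G$-equivariant $T$-isomorphisms $P\times T\to Y\times_VT$. For abelian $G$ it is a $G$-torsor of class $[Y]-\sigma$. We use two consequences of the definition.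

\begin{enumerate}
\item[(T1)] A point $x\in V(R)$ lifts to $Y^\sigma(R)$ if and only if the fiber $x^*Y$ is isomorphic to $P_R$ as a torsor. In particular $\xi\in V(k)$ lifts to $Y^\sigma(k)$ for $\sigma=[\xi^*Y]$.
\item[(T2)] Let $g\in\mathcal{O}(V)^\times$ and let $Y\to V$ be the \emph{Kummer torsor} $w^n=g$ under $\mu_n$. One has $H^1(k,\mu_n)=k^\times/k^{\times n}$, the class of $b$ corresponding to the torsor $w^n=b$. An equivariant map from $w^n=b$ to $w^n=g$ is multiplication by an invertible function $y$ on the base with $by^n=g$. Hence the twist by $b$ has the points $\{(x,y)\in V(R)\times R^\times: by^n=g(x)\}$.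
\end{enumerate}

\subsection*{The four obstructions}
The set $V(\mathbb{A}_k)^{\mathrm{f\text{-}cov}}$ is defined like $V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$, with all finite $k$-group schemes $G$ allowed; it is therefore the smaller of the two. Let $\operatorname{Br}(V)=H^2_{\mathrm{et}}(V,\mathbb{G}_m)$ and let $\operatorname{inv}_v\colon\operatorname{Br}(k_v)\to\mathbb{Q}/\mathbb{Z}$ be the local invariant. For $\alpha\in\operatorname{Br}(V)$ and $x\in V(\mathbb{A}_k)$ the sum $\sum_v\operatorname{inv}_v\alpha(x_v)$ is finite, and $V(\mathbb{A}_k)^{\mathrm{Br}}$ is the set of $x$ for which it vanishes for all $\alpha$. The \'etale--Brauer set consists of the $x$ such that, for every torsor $Y\to V$ under a finite $k$-group scheme, $x$ lies in the image of $Y^\sigma(\mathbb{A}_k)^{\mathrm{Br}}$ for some $\sigma$; taking the trivial group shows that it is contained in $V(\mathbb{A}_k)^{\mathrm{Br}}$.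

All four sets contain $V(k)$. For $\mathrm{f\text{-}ab}$ and $\mathrm{f\text{-}cov}$ this is (T1). For $\mathrm{Br}$ it is the reciprocity law $\sum_v\operatorname{inv}_v\beta=0$ for $\beta\in\operatorname{Br}(k)$. For \'etale--Brauer, lift the point to $Y^\sigma(k)$ by (T1) and apply the reciprocity law there. Thus the four obstructions satisfy the hypotheses of Theorem~\ref{thm:strong}(a), and for each of them only one half of VSA needs proof: surviving points are rational.

\subsection*{Two topological facts}

\begin{lemma}\label{lem:clopen}
Let $V$ be an open subvariety of $\mathbb{A}^1_k$, let $\pi\colon Y\to V$ be finite \'etale and let $v$ be a place of $k$. Then $\pi(Y(k_v))$ is closed in $V(k_v)$. If $v$ is archimedean, it is also open, hence a union of connected components of $V(k_v)$.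
\end{lemma}

\begin{proof}
Both $V$ and $Y$ are affine. Generators $y_1,\dots,y_s$ of $\mathcal{O}(Y)$ over $\mathcal{O}(V)$ embed $Y$ as a closed subscheme of $V\times\mathbb{A}^s$, and each $y_j$ satisfies a monic equation over $\mathcal{O}(V)$. Let $Q_i\in Y(k_v)$ with $\pi(Q_i)\to x\in V(k_v)$. The coefficients of the monic equations converge along $\pi(Q_i)$, so the $y_j(Q_i)$ are bounded. Closed bounded subsets of $k_v$ are compact, so a subsequence of $Q_i$ converges in $V(k_v)\times k_v^s$, and the limit is a point of $Y(k_v)$ above $x$. For archimedean $v$, the \'etale map $\pi$ is a local homeomorphism on $k_v$-points by the inverse function theorem, so it is open.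
\end{proof}

For an abelian group $\Gamma$, written multiplicatively, $\Gamma^n$ denotes the subgroup of $n$-th powers.

\begin{lemma}\label{lem:profinite}
Let $\Gamma$ be a profinite abelian group, $B\subseteq\Gamma$ a subgroup with closure $\overline{B}$, and $\mathcal{N}$ an infinite set of factorials. Then $\bigcap_{n\in\mathcal{N}}B\,\Gamma^n\subseteq\overline{B}$. In particular $\bigcap_{n\in\mathcal{N}}\Gamma^n=1$.
\end{lemma}

\begin{proof}
The open subgroups $W$ form a basis of neighborhoods of $1$, so $\overline{B}=\bigcap_WBW$. Each $W$ has finite index, this index divides some $n\in\mathcal{N}$, and then $\Gamma^n\subseteq W$.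
\end{proof}

\section{Invertible functions have rational norms}\label{sec:norms}

An invertible function $g$ on $V$ is a morphism $V\to\mathbb{G}_m$, so its value at $x\in V(\mathbb{A}_k)$ is an idele $g(x)\in\mathbb{A}_k^\times$, with finite part $g(x_f)\in\mathbb{A}_{k,f}^\times$. We first determine what the Kummer torsors say about this idele. Put
\[
D(k)=\bigcap_{n\ge1}k^\times\,(\mathbb{A}_{k,f}^\times)^n ,
\]
the group of finite ideles that are divisible modulo $k^\times$. It contains $k^\times$.

\begin{lemma}\label{lem:kummer}
If $g\in\mathcal{O}(V)^\times$ and $x\in V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$, then $g(x_f)\in D(k)$.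
\end{lemma}

\begin{proof}
For each $n$ the point $x$ lifts to a twist of the Kummer torsor $w^n=g$. By (T2), $g(x)=by^n$ with $b\in k^\times$ and $y\in\mathbb{A}_k^\times$. Take finite parts.
\end{proof}

How much larger than $k^\times$ is $D(k)$? Two obstacles could separate a finite idele from $k^\times$: its ideal class and its unit part. The class group is finite and causes no loss; the units do. Let $E=\mathcal{O}_k^\times$, let $\widehat{\mathcal{O}}^\times=\prod_{v\in f}\mathcal{O}_v^\times$, a profinite group, and let $\overline{E}$ be the closure of $E$ in $\widehat{\mathcal{O}}^\times$. Note that $k^\times\cap\widehat{\mathcal{O}}^\times=E$.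

\begin{lemma}\label{lem:D}
One has $D(k)\subseteq k^\times\overline{E}$. If $E$ is finite, then $D(k)=k^\times$.
\end{lemma}

\begin{proof}
Let $h$ be the class number of $k$. A finite idele $z$ defines a fractional ideal, whose $h$-th power is principal, and the ideles with trivial ideal form $\widehat{\mathcal{O}}^\times$; so $z^h\in k^\times\widehat{\mathcal{O}}^\times$. Let $y\in D(k)$ and $n\ge1$. Write $y=bz^{hn}$ with $b\in k^\times$, and $z^h=cu$ with $c\in k^\times$, $u\in\widehat{\mathcal{O}}^\times$, so that $y=bc^nu^n$. The case $n=1$ gives a decomposition $y=a\varepsilon$ with $a\in k^\times$, $\varepsilon\in\widehat{\mathcal{O}}^\times$, which we fix. For general $n$,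
\[
\varepsilon u^{-n}=bc^na^{-1}\in k^\times\cap\widehat{\mathcal{O}}^\times=E .
\]
So $\varepsilon\in E(\widehat{\mathcal{O}}^\times)^n$ for all $n$, and $\varepsilon\in\overline{E}$ by Lemma~\ref{lem:profinite}. If $E$ is finite, then $\overline{E}=E\subset k^\times$.
\end{proof}

When $E$ is infinite the value $g(x_f)$ is thus known only up to $\overline{E}$. The remedy is to move it to a field where the units are finite. For a commutative $\mathbb{Q}$-algebra $R$, let $N\colon k\otimes_{\mathbb{Q}}R\to R$ be the norm, that is, the determinant of multiplication on the free $R$-module $k\otimes_{\mathbb{Q}}R$ of rank $d$. For $R=\mathbb{A}_{\mathbb{Q},f}$ one has $k\otimes_{\mathbb{Q}}R=\mathbb{A}_{k,f}$, and the component of $N(y)$ at $p$ is $\prod_{v\mid p}N_{k_v/\mathbb{Q}_p}(y_v)$; likewise for the full adele rings.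

\begin{proposition}\label{prop:norm}
Let $V$ be a $k$-variety, $g\in\mathcal{O}(V)^\times$, and let $x$ lie in $V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$ or in $V(\mathbb{A}_k)^{\mathrm{Br}}$. Then $N(g(x_f))\in\mathbb{Q}^\times$.
\end{proposition}

\begin{proof}
\emph{The case $\mathrm{f\text{-}ab}$.} The norm is multiplicative and maps $k^\times$ to $\mathbb{Q}^\times$, so $N(D(k))\subseteq D(\mathbb{Q})$. Since $\mathbb{Z}^\times=\{\pm1\}$ is finite, $D(\mathbb{Q})=\mathbb{Q}^\times$ by Lemma~\ref{lem:D}. Apply Lemma~\ref{lem:kummer}.

\emph{The case $\mathrm{Br}$.} The role of the Kummer torsors is played by the cup products of $g$ with characters, and the role of the norm by the choice of characters that come from $\mathbb{Q}$. We recall the facts from class field theory that are needed. For a field $K$, an element of $H^1(K,\mathbb{Q}/\mathbb{Z})$ is a continuous character of the absolute Galois group of $K$, and $\delta\colon H^1(-,\mathbb{Q}/\mathbb{Z})\to H^2(-,\mathbb{Z})$ is the boundary map of $0\to\mathbb{Z}\to\mathbb{Q}\to\mathbb{Q}/\mathbb{Z}\to0$.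
\begin{enumerate}
\item[(i)] If $K$ is a completion of a number field, with reciprocity map $\operatorname{rec}_K\colon K^\times\to\operatorname{Gal}(K^{\mathrm{ab}}/K)$, then $\operatorname{inv}_K(a\cup\delta\psi)=\psi(\operatorname{rec}_K(a))$ for $a\in K^\times$ and $\psi\in H^1(K,\mathbb{Q}/\mathbb{Z})$.
\item[(ii)] For a place $v$ of $k$ above the place $p\le\infty$ of $\mathbb{Q}$, the restriction of $\operatorname{rec}_{k_v}(a)$ to $\mathbb{Q}_p^{\mathrm{ab}}$ is $\operatorname{rec}_{\mathbb{Q}_p}(N_{k_v/\mathbb{Q}_p}a)$.
\item[(iii)] One has $\mathbb{A}_{\mathbb{Q}}^\times=\mathbb{Q}^\times\times\mathbb{R}_{>0}\times\widehat{\mathbb{Z}}^\times$. The product $\operatorname{rec}_{\mathbb{Q}}\colon\mathbb{A}_{\mathbb{Q}}^\times\to\operatorname{Gal}(\mathbb{Q}^{\mathrm{ab}}/\mathbb{Q})$ of the local maps is trivial on $\mathbb{Q}^\times$ and on $\mathbb{R}_{>0}$, and maps $\widehat{\mathbb{Z}}^\times$ isomorphically onto $\operatorname{Gal}(\mathbb{Q}^{\mathrm{ab}}/\mathbb{Q})$. So its kernel is $\mathbb{Q}^\times\mathbb{R}_{>0}$.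
\end{enumerate}
Let $\chi\in H^1(\mathbb{Q},\mathbb{Q}/\mathbb{Z})$, let $\chi_V$ be its pullback to $V$, and put $\alpha=g\cup\delta\chi_V\in H^2(V,\mathbb{G}_m)=\operatorname{Br}(V)$. Let $y=g(x)\in\mathbb{A}_k^\times$ and $z=N(y)\in\mathbb{A}_{\mathbb{Q}}^\times$. Cup products commute with pullback, so $\alpha(x_v)=y_v\cup\delta\chi_{k_v}$. By (i) and (ii),
\[
0=\sum_v\operatorname{inv}_v\alpha(x_v)=\sum_{p\le\infty}\ \sum_{v\mid p}\chi\bigl(\operatorname{rec}_{\mathbb{Q}_p}(N_{k_v/\mathbb{Q}_p}y_v)\bigr)=\sum_{p\le\infty}\chi\bigl(\operatorname{rec}_{\mathbb{Q}_p}(z_p)\bigr)=\chi\bigl(\operatorname{rec}_{\mathbb{Q}}(z)\bigr).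
\]
Characters separate the points of a profinite abelian group, so $\operatorname{rec}_{\mathbb{Q}}(z)=1$. By (iii), $z\in\mathbb{Q}^\times\mathbb{R}_{>0}$, and $N(g(x_f))=z_f\in\mathbb{Q}^\times$.
\end{proof}

\section{Recovering a point from norms}\label{sec:recover}

The norm removes the units, but it also compresses $d$ coordinates into one. The information has to be won back from the norms of several functions.

\begin{example}\label{ex:quadratic}
Let $k=\mathbb{Q}(\sqrt{D})$ be real quadratic, $C=\{0,1,\sqrt{D}\}$ and $U=\mathbb{A}^1_k\setminus C$. Let $x\in\mathbb{A}_{k,f}$ be the finite part of a point of $U(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$, and write $x=a+b\sqrt{D}$ with $a,b\in\mathbb{A}_{\mathbb{Q},f}$. The coordinate minus $c$ is invertible on $U$ for $c\in C$, so by Proposition~\ref{prop:norm} the three adeles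
\[
N(x)=a^2-Db^2,\qquad N(x-1)=N(x)-2a+1,\qquad N(x-\sqrt{D})=N(x)+2Db-D
\]
are nonzero rational numbers. The quadratic terms cancel in the differences:
\[
a=\frac{N(x)-N(x-1)+1}{2},\qquad b=\frac{N(x-\sqrt{D})-N(x)+D}{2D}.
\]
So $a,b\in\mathbb{Q}$, hence $x\in k$, and $x\notin C$ because the norms are nonzero. Thus $U$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$, although each single function $x-c$ was known only up to $\overline{E}$. The translate $C+2=\{2,3,2+\sqrt{D}\}$ is disjoint from $C$, so $\mathbb{A}^1_k$ is covered by $U$ and the isomorphic variety $\mathbb{A}^1_k\setminus(C+2)$.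
\end{example}

Differences of translates of the norm form behave like derivatives and lower the degree. In degree $d$ one differentiates $d-1$ times and must check that the resulting linear forms include all coordinates.

\begin{lemma}\label{lem:identity}
There are a finite set $C\subset k$ and elements $\lambda_c\in k$, $c\in C$, such that for every commutative $\mathbb{Q}$-algebra $R$ and every $x\in k\otimes_{\mathbb{Q}}R$,
\[
x=\sum_{c\in C}\lambda_c\,N(x-c).
\]
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_d$ be a $\mathbb{Q}$-basis of $k$, used to identify $k$ with $\mathbb{Q}^d$, and let $\Phi(X)=N(\sum_jX_je_j)\in\mathbb{Q}[X_1,\dots,X_d]$ be the norm form, homogeneous of degree $d$. For $x=\sum_je_j\otimes x_j$ with $x_j\in R$ and $c\in k$ one has $N(x-c)=\Phi(x_1-c_1,\dots,x_d-c_d)$. Let $W\subset\mathbb{Q}[X]$ be the $\mathbb{Q}$-span of the translates $\Phi(X-c)$, $c\in\mathbb{Q}^d$. Its elements have degree at most $d$, and $W$ is stable under translation by $\mathbb{Q}^d$.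

\emph{$W$ is stable under the partial derivatives $\partial_j$.} Let $\Psi\in W$ and let $u_j$ be the $j$-th standard basis vector. For $s=0,1,\dots,d$, Taylor's formula gives
\[
\Psi(X+su_j)=\sum_{i=0}^ds^i\,\frac{\partial_j^i\Psi}{i!}\in W .
\]
The Vandermonde matrix $(s^i)_{0\le s,i\le d}$ is invertible over $\mathbb{Q}$, so each $\partial_j^i\Psi$, and in particular $\partial_j\Psi$, is a rational combination of these $d+1$ translates.

\emph{$W$ contains every linear form.} Let $\Delta$ run over the monomials of order $d-1$ in $\partial_1,\dots,\partial_d$. The $\Delta\Phi$ are linear forms in $W$. If they do not span the space of linear forms, they have a common zero $a\ne0$ in $\mathbb{Q}^d$. Let $\partial_a=\sum_ja_j\partial_j$. A linear form $\ell$ satisfies $\ell(a)=\partial_a\ell$, so $\Delta(\partial_a\Phi)=\partial_a(\Delta\Phi)=(\Delta\Phi)(a)=0$ for all $\Delta$. The polynomial $\partial_a\Phi$ is homogeneous of degree $d-1$, and its derivatives of order $d-1$ are nonzero integer multiples of its coefficients; hence $\partial_a\Phi=0$. Then $s\mapsto\Phi(sa)$ has derivative zero, so $\Phi(a)=\Phi(0)=0$. But $\Phi(a)$ is the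 norm of a nonzero element of the field $k$, a contradiction.

So there are a finite set $C$ and $\mu_{j,c}\in\mathbb{Q}$ with $X_j=\sum_{c\in C}\mu_{j,c}\Phi(X-c)$ for $j=1,\dots,d$. Substitute $X_j=x_j$, multiply by $e_j$, sum over $j$, and put $\lambda_c=\sum_j\mu_{j,c}e_j$.
\end{proof}

The only property of the norm form used is that it depends on every direction. It cannot be dropped: the translates of $X_1^2\in\mathbb{Q}[X_1,X_2]$ do not involve $X_2$.

Fix $C$ and $\lambda_c$ as in Lemma~\ref{lem:identity}, and put $U=\mathbb{A}^1_k\setminus C$. Recall that an \emph{immersion} is an isomorphism onto a closed subscheme of an open subscheme; immersions are monomorphisms and are stable under composition and base change.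

\begin{proposition}\label{prop:rigid}
Let $V$ be a $k$-variety with an immersion $\iota\colon V\to U^m$ for some $m\ge1$. Let $x\in V(\mathbb{A}_k)$ be such that $N(g(x_f))\in\mathbb{Q}$ for all $g\in\mathcal{O}(V)^\times$. Then $x_f$ is the image of a point of $V(k)$.
\end{proposition}

\begin{proof}
Let $g_1,\dots,g_m\in\mathcal{O}(V)$ be the coordinates of $\iota$. For $c\in C$ the function $g_j-c$ is invertible on $V$, so $q_{j,c}=N(g_j(x_f)-c)$ is rational. Lemma~\ref{lem:identity} with $R=\mathbb{A}_{\mathbb{Q},f}$ gives
\[
g_j(x_f)=\sum_{c\in C}\lambda_c\,q_{j,c}=:\xi_j\in k .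
\]
Since $\xi_j-c=g_j(x_f)-c$ is an idele, $\xi_j\notin C$. So $\xi=(\xi_1,\dots,\xi_m)$ lies in $U^m(k)$, and $\iota(x_f)$ is the image of $\xi$ in $U^m(\mathbb{A}_{k,f})$, the two points having the same coordinates.

It remains to see that $\xi$ lies on $V$. The fiber product $V\times_{U^m}\operatorname{Spec}k$ along $\xi$ has an immersion into $\operatorname{Spec}k$, so it is empty or equal to $\operatorname{Spec}k$. It is not empty, because $x_v$ gives it a $k_v$-point for any finite $v$. Hence $\xi=\iota(\xi')$ with $\xi'\in V(k)$. As $\iota$ is a monomorphism, $x_f$ is the image of $\xi'$.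
\end{proof}

\begin{corollary}\label{cor:vsa}
A $k$-variety $V$ with an immersion into some $U^m$ satisfies VSA for every datum $(\omega,S,k)$ as in Theorem~\ref{thm:strong}(a).
\end{corollary}

\begin{proof}
Let $x\in V(\mathbb{A}_k)^\omega$. Then $x$ lies in $V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$ or in $V(\mathbb{A}_k)^{\mathrm{Br}}$, so by Propositions~\ref{prop:norm} and~\ref{prop:rigid} its finite part comes from a rational point. As $S\subseteq f$, the projection to $V(\mathbb{A}_{k,S})$ factors through $V(\mathbb{A}_{k,f})$, so $V(\mathbb{A}_{k,S})^\omega$ is contained in the image of $V(k)$. The reverse inclusion follows from $V(k)\subseteq V(\mathbb{A}_k)^\omega$.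
\end{proof}

\section{Covers and stratifications}\label{sec:covers}

By Corollary~\ref{cor:vsa}, Theorem~\ref{thm:strong}(a), and with it Theorem~\ref{thm:conj}, follows from a statement that involves neither $\omega$ nor $S$.

\begin{proposition}\label{prop:parts}
Every $k$-variety $X$ has a finite open cover, and a finite stratification, each of whose parts has an immersion into $U^m$ for some $m\ge1$.
\end{proposition}

\begin{proof}[Proof for open covers]
Cover $X$ by finitely many affine open subvarieties. It suffices to treat one of them, say $X'$, closed in $\mathbb{A}^m_k$ with $m\ge1$ and coordinate functions $g_1,\dots,g_m$. Choose $t_0,\dots,t_m\in k$ such that the sets $C+t_i$ are pairwise disjoint; this is possible because $(C+t)\cap(C+t')\neq\emptyset$ forces $t-t'$ into the finite set $C-C$. Put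
\[
V_i=X'\cap\bigl(\mathbb{A}^1_k\setminus(C+t_i)\bigr)^m\qquad(0\le i\le m).
\]
Each $V_i$ is open in $X'$ and closed in $(\mathbb{A}^1_k\setminus(C+t_i))^m$, which translation by $-t_i$ in each coordinate maps isomorphically onto $U^m$. Let $P$ be a point of $X'$, with residue field $\kappa(P)\supseteq k$. Each of the $m$ values $g_j(P)\in\kappa(P)$ lies in at most one of the $m+1$ disjoint sets $C+t_i$, so some $C+t_i$ contains none of them, and $P\in V_i$.
\end{proof}

A locally closed subvariety of a member of this cover again has an immersion into $U^m$. So it suffices to refine the cover to a stratification. The differences $V_i\setminus(V_1\cup\dots\cup V_{i-1})$ partition $X$ into locally closed sets, but their closures need not be unions of parts. To obtain the closure condition we build a finite family of irreducible closed sets that is stable under intersection in the appropriate sense, and remove from each member the smaller ones.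

\begin{lemma}\label{lem:strat}
Let $V_1,\dots,V_r$ be an open cover of a $k$-variety $X$. Then $X$ has a finite stratification each of whose strata is contained in some $V_i$.
\end{lemma}

\begin{proof}
Let $\mathcal{Z}_0$ be the finite set of irreducible components of $X$ and of the closed sets $X\setminus V_i$. Obtain $\mathcal{Z}_{n+1}$ from $\mathcal{Z}_n$ by adding the irreducible components of $A\cap B$ for all $A,B\in\mathcal{Z}_n$.

\emph{The process stops.} Let $n\ge1$ and let $Z\in\mathcal{Z}_{n+1}\setminus\mathcal{Z}_n$ be a component of $A\cap B$ with $A,B\in\mathcal{Z}_n$. If both $A$ and $B$ were in $\mathcal{Z}_{n-1}$, then $Z$ would be in $\mathcal{Z}_n$; so one of them, say $A$, lies in $\mathcal{Z}_n\setminus\mathcal{Z}_{n-1}$. If $A\subseteq B$, then $Z=A\in\mathcal{Z}_n$; so $A\cap B$ is a proper closed subset of the irreducible set $A$, and $\dim Z<\dim A$. The largest dimension of a new member thus drops at each step. We arrive at a finite set $\mathcal{Z}$ of irreducible closed subsets with union $X$ such that $A\cap B$ is a union of members of $\mathcal{Z}$ for all $A,B\in\mathcal{Z}$.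

\emph{Each point lies in a smallest member.} Let $x\in X$ and let $Z_x$ be a minimal member of $\mathcal{Z}$ containing $x$. If $x\in A\in\mathcal{Z}$, then $x$ lies in a member contained in $Z_x\cap A$, which equals $Z_x$ by minimality. So $Z_x\subseteq A$.

\emph{The strata.} For $Z\in\mathcal{Z}$ put
\[
Z^\circ=\{x\in X: Z_x=Z\}=Z\setminus\bigcup_{A\in\mathcal{Z},\,A\subsetneq Z}A .
\]
The two descriptions agree: if $Z_x=Z$ then $x$ lies in no smaller member, and if $x\in Z$ lies in no smaller member then $Z_x\subseteq Z$ forces $Z_x=Z$. By the first description the $Z^\circ$ are disjoint with union $X$. By the second, $Z^\circ$ is open in $Z$, and it is nonempty because the irreducible set $Z$ is not a finite union of proper closed subsets. So $Z^\circ$ is locally closed in $X$ with closure $Z$. Finally $Z=\bigcup_{A\subseteq Z}A^\circ$, since $x\in Z$ implies $Z_x\subseteq Z$. This is a finite stratification indexed by $\mathcal{Z}$, ordered by inclusion.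

\emph{Each stratum lies in some $V_i$.} A point $x$ lies in $X\setminus V_i$ if and only if it lies in a component $A$ of $X\setminus V_i$, that is, if and only if $Z_x\subseteq A$ for such a component. This depends only on $Z_x$, so $Z^\circ$ is either contained in $V_i$ or disjoint from it. Since $Z^\circ$ is nonempty, it meets some $V_i$ and is contained in it.
\end{proof}

Lemma~\ref{lem:strat}, applied to the open cover constructed above, completes the proof of Proposition~\ref{prop:parts}, hence of Theorem~\ref{thm:strong}(a) and Theorem~\ref{thm:conj}.

\section{Archimedean places}\label{sec:arch}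

The proof of Proposition~\ref{prop:norm} gives nothing at infinity: a positive real number is an $n$-th power for every $n$, and $\mathbb{R}_{>0}$ lies in the kernel of the reciprocity map. This is not a defect of the method, since finite \'etale covers and Brauer classes see only the connected component of an archimedean point.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Consider a finite open cover or stratification of $\mathbb{A}^1_k$, and let $V$ be a part that contains the generic point. It is dense and locally closed, hence open, so it is the complement of finitely many closed points. Choose $\xi\in V(k)$ and an archimedean place $v\in S$. The space $V(k_v)$ is $\mathbb{R}$ or $\mathbb{C}$ minus a finite set, so the connected component $K$ of $\xi$ in it is uncountable. For $\eta\in K$ let $x\in V(\mathbb{A}_k)$ be the point with $x_v=\eta$ that agrees with $\xi$ away from $v$. We claim that $x\in V(\mathbb{A}_k)^\omega$ for $\omega\in\{\mathrm{f\text{-}ab},\mathrm{Br}\}$.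

Let $Y\to V$ be a torsor under a finite abelian group scheme. By (T1) some twist $Y^\sigma$ has a $k$-point $\tilde\xi$ above $\xi$. By Lemma~\ref{lem:clopen} the image of $Y^\sigma(k_v)$ is a union of connected components; it contains $\xi$, hence $K$. Replacing the $v$-component of $\tilde\xi$ by a lift of $\eta$ gives a point of $Y^\sigma(\mathbb{A}_k)$ above $x$. This proves the claim for $\mathrm{f\text{-}ab}$.

Let $\alpha\in\operatorname{Br}(V)$. The function $\eta'\mapsto\operatorname{inv}_v\alpha(\eta')$ is locally constant on $V(k_v)$ \cite[Prop.~8.2.9]{Poonen}, hence constant on $K$. So the sum of invariants of $\alpha$ at $x$ equals the sum at $\xi$, which is $0$. This proves the claim for $\mathrm{Br}$.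

Since $v\in S$, different $\eta$ give different points of $V(\mathbb{A}_{k,S})^\omega$. This set is uncountable and $V(k)$ is countable, so $V$ does not satisfy VSA.
\end{proof}

The last assertion of Theorem~\ref{thm:strong} is the conjunction of (a) and (b).

\section{Few punctures}\label{sec:few}

Throughout this section VSA refers to $(\mathrm{f\text{-}ab},f,k)$. With punctures in the subfield $k_0$, norms no longer determine a point.

\begin{example}\label{ex:conjugate}
Let $k$ be real quadratic with conjugation $\xi\mapsto\bar\xi$, and let $V=\mathbb{A}^1_k\setminus\{0,1\}$. For $x\in\mathbb{A}_{k,f}$ the numbers $N(x)$ and $N(x-1)=N(x)-\operatorname{Tr}(x)+1$ determine the norm and the trace of $x$, that is, its characteristic polynomial, but no more. Indeed, take $\xi\in k\setminus\mathbb{Q}$ and let $x$ be equal to $\xi$ in $k\otimes\mathbb{Q}_2$ and to $\bar\xi$ in $k\otimes\mathbb{Q}_p$ for $p\ne2$. Then $x\in V(\mathbb{A}_{k,f})$ and $x\notin k$, yet $N(x-c)=N(\xi-c)\in\mathbb{Q}^\times$ for $c=0,1$.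
\end{example}

So norms show only that $x_v$ is, at each place $v$, a root of one fixed polynomial over $k_0$. To see that it is the same root everywhere, we return to the full condition $x-c\in D(k)$. The key statement is Proposition~\ref{prop:algebraic}: an element of $D(k)$ that is algebraic in this sense lies in $k$.

\subsection{The closure of the units}

The proof of Proposition~\ref{prop:algebraic} will first show only that a power $y^M$ lies in $k^\times$. This leaves a root of unity at each place: a finite idele with arbitrary components $\pm1$ has square $1$. The next lemma removes this ambiguity for elements of $\overline{E}$.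

\begin{lemma}\label{lem:chevalley}
If $\varepsilon\in\overline{E}$ and $\varepsilon^M\in E$ for some $M\ge1$, then $\varepsilon\in E$.
\end{lemma}

\begin{proof}
By a theorem of Chevalley \cite{Chevalley}, every subgroup of finite index in $E$ contains $E\cap W$ for some open subgroup $W\subseteq\widehat{\mathcal{O}}^\times$. The closure $\overline{E}$ is the inverse limit of the finite groups $E/(E\cap W)$, and by the theorem the $E\cap W$ are cofinal among the subgroups of finite index. So $\overline{E}$ is the profinite completion of $E$. By Dirichlet's unit theorem $E\cong\mu\times\mathbb{Z}^r$ with $\mu$ finite, hence $\overline{E}\cong\mu\times\widehat{\mathbb{Z}}^r$ compatibly. It remains to show that $z\in\widehat{\mathbb{Z}}$ and $Mz\in\mathbb{Z}$ imply $z\in\mathbb{Z}$. We have $Mz\in M\widehat{\mathbb{Z}}\cap\mathbb{Z}=M\mathbb{Z}$, and $\widehat{\mathbb{Z}}$ is torsion-free.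
\end{proof}

\begin{remark}\label{rem:equality}
The inclusion of Lemma~\ref{lem:D} is an equality: from $\widehat{\mathbb{Z}}=\mathbb{Z}+n\widehat{\mathbb{Z}}$ we get $\overline{E}=E\,\overline{E}^{\,n}$ for all $n$, so $\overline{E}\subseteq D(k)$.
\end{remark}

\subsection{Algebraic elements of $D(k)$}

\begin{proposition}\label{prop:algebraic}
Let $y\in D(k)$, and let $P\in k[T]$ be a nonzero polynomial with $P(y_v)=0$ for all but finitely many $v\in f$. Then $y\in k^\times$.
\end{proposition}

\begin{proof}
For each $n$ choose $b_n\in k^\times$ with $y\in b_n(\mathbb{A}_{k,f}^\times)^n$. Let $L/k$ be a finite Galois extension over which $P$ splits and let $\beta_1,\dots,\beta_\ell\in L$ be the distinct nonzero roots of $P$; there is at least one, since the $y_v$ are nonzero. At almost every place, one of the $\ell$ numbers $\beta_j/b_n$ is a local $n$-th power, but $j$ depends on the place. The plan is to show that for a single $j$ a bounded power of $\beta_j/b_n$ is a global $n$-th power, and then to let $n$ grow.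

\emph{Step 1: one root works over $L(\mu_n)$.} Fix $n$. Put $K_n=L(\mu_n)$, $K_{n,j}=K_n((\beta_j/b_n)^{1/n})$, and let $K_n'$ be the compositum of the $K_{n,j}$. By Kummer theory $H=\operatorname{Gal}(K_n'/K_n)$ is abelian, and $[K_{n,j}:K_n]$ is the order of $\beta_j/b_n$ in $K_n^\times/K_n^{\times n}$. Let $H_j=\operatorname{Gal}(K_n'/K_{n,j})$. We claim that $H=\bigcup_jH_j$.

Let $\tau\in H$. By the Chebotarev density theorem, $\tau$ is the Frobenius element of infinitely many finite places $w$ of $K_n$ unramified in $K_n'$. Choose one lying over a place $v$ of $k$ with $P(y_v)=0$. In the field $(K_n)_w\supseteq k_v$ the polynomial $P$ splits, so $y_v=\beta_j$ for some $j$. Since $y_v/b_n\in k_v^{\times n}$ and $\mu_n\subset(K_n)_w$, the polynomial $T^n-\beta_j/b_n$ splits in $(K_n)_w$. So $w$ splits completely in $K_{n,j}$, the Frobenius $\tau$ acts trivially on $K_{n,j}$, and $\tau\in H_j$.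

Counting gives $|H|\le\ell\max_j|H_j|$, so $[K_{n,j}:K_n]=[H:H_j]\le\ell$ for some $j=j(n)$. The order of $\beta_j/b_n$ modulo $n$-th powers is at most $\ell$, so $(\beta_j/b_n)^{\ell!}\in K_n^{\times n}$. Choose an infinite set $\mathcal{N}$ of factorials on which $j(n)$ is constant, and let $\beta$ be the corresponding root.

\emph{Step 2: descent from $K_n$ to $L$.} The fields $K_n$ grow with $n$, so we cannot yet pass to the limit. We show that an element of $L^\times$ that is an $n$-th power in $K_n$ becomes an $n$-th power in $L$ after raising to an exponent $n_0$ that does not depend on $n$.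

Let $G_n=\operatorname{Gal}(K_n/L)$, an abelian group. By Kummer theory and the inflation--restriction sequence, the kernel of $L^\times/L^{\times n}\to K_n^\times/K_n^{\times n}$ is $H^1(G_n,\mu_n)$. Write $\mu_n$ additively, and let $\gamma\in G_n$ act on it as multiplication by $a$. For a cocycle $\phi$ and $\gamma'\in G_n$, the equality $\phi(\gamma\gamma')=\phi(\gamma'\gamma)$ reads $\phi(\gamma)+\gamma\phi(\gamma')=\phi(\gamma')+\gamma'\phi(\gamma)$, that is,
\[
(a-1)\phi(\gamma')=(\gamma'-1)\phi(\gamma).
\]
So $(a-1)\phi$ is a coboundary, and $a-1$ kills $H^1(G_n,\mu_n)$.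

The cyclotomic character maps the absolute Galois group of $\mathbb{Q}$ onto $\widehat{\mathbb{Z}}^\times$, so it maps that of $L$ onto a closed subgroup of finite index, which is open. This subgroup contains all $a\equiv1\bmod n_0$ for some $n_0$, which we take to be even. Define $a\in\widehat{\mathbb{Z}}$ by $a_p=1+n_0$ for $p\mid n_0$ and $a_p=-1$ for $p\nmid n_0$. Every $a_p$ is a unit. Moreover $a_p-1=n_0$ for $p\mid n_0$, while for $p\nmid n_0$ both $a_p-1=-2$ and $n_0$ are units, $p$ being odd. Hence $(a-1)\widehat{\mathbb{Z}}=n_0\widehat{\mathbb{Z}}$. In particular $a\equiv1\bmod n_0$, so for every $n$ some element of $G_n$ acts on $\mu_n$ as $a$, and $n_0$, a unit multiple of $a-1$, kills the $\mathbb{Z}/n\mathbb{Z}$-module $H^1(G_n,\mu_n)$. With $M=\ell!\,n_0$, which is independent of $n$,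
\begin{equation}\label{eq:power}
(\beta/b_n)^M\in L^{\times n}\qquad\text{for all }n\in\mathcal{N}.
\end{equation}

\emph{Step 3: $y^M\in k^\times$.} Let $v$ be any finite place of $k$, let $\iota\colon L\to\overline{k_v}$ be a $k$-embedding, and let $L'=k_v\,\iota(L)$, a finite extension of $k_v$. By \eqref{eq:power} and the choice of $b_n$,
\[
\bigl(y_v/\iota(\beta)\bigr)^M=(y_v/b_n)^M\,\iota\bigl((\beta/b_n)^M\bigr)^{-1}\in L'^{\times n}\qquad\text{for all }n\in\mathcal{N}.
\]
An element of $\bigcap_{n\in\mathcal{N}}L'^{\times n}$ has valuation divisible by all $n\in\mathcal{N}$, so it is a unit; its $n$-th roots are then units, and it equals $1$ by Lemma~\ref{lem:profinite} for the profinite group $\mathcal{O}_{L'}^\times$. So $y_v^M=\iota(\beta^M)$. This holds for every $\iota$; comparing $\iota$ with $\iota\circ s$ for $s\in\operatorname{Gal}(L/k)$ gives $s(\beta^M)=\beta^M$. Hence $\beta^M\in k^\times$, and $y^M=\beta^M$ in $\mathbb{A}_{k,f}^\times$.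

\emph{Step 4: removing the exponent.} By Lemma~\ref{lem:D}, $y=a'\varepsilon$ with $a'\in k^\times$ and $\varepsilon\in\overline{E}$. Then $\varepsilon^M=\beta^Ma'^{-M}\in k^\times\cap\widehat{\mathcal{O}}^\times=E$, so $\varepsilon\in E$ by Lemma~\ref{lem:chevalley}, and $y\in k^\times$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:few}}

\subsubsection*{The line with $[k:k_0]$ punctures}
Let $e=[k:k_0]$, let $C\subset k_0$ be finite with $|C|\ge e$, and put $V=\mathbb{A}^1_k\setminus C$. Let $x\in\mathbb{A}_{k,f}$ be the finite part of a point of $V(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$. By Lemma~\ref{lem:kummer}, $x-c\in D(k)$ for all $c\in C$. The ring $\mathbb{A}_{k,f}=k\otimes_{k_0}\mathbb{A}_{k_0,f}$ is free of rank $e$ over $\mathbb{A}_{k_0,f}$, and the norm $N_{k/k_0}$ maps $D(k)$ into $D(k_0)$. Here the hypothesis on $k_0$ enters: $\mathcal{O}_{k_0}^\times$ is finite, so $D(k_0)=k_0^\times$ by Lemma~\ref{lem:D}, and $N_{k/k_0}(x-c)\in k_0^\times$.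

Let $P\in\mathbb{A}_{k_0,f}[T]$ be the characteristic polynomial of multiplication by $x$, monic of degree $e$. Because $C\subset k_0$, each $c\in C$ acts as a scalar, and $P(c)=N_{k/k_0}(c-x)=(-1)^eN_{k/k_0}(x-c)\in k_0$. Choose distinct $c_1,\dots,c_e\in C$. The polynomial $P-T^e$ has degree less than $e$, and the differences $c_i-c_j$ are invertible in $\mathbb{A}_{k_0,f}$, so Lagrange interpolation is valid over this ring:
\[
P(T)-T^e=\sum_{i=1}^e\bigl(P(c_i)-c_i^e\bigr)\prod_{j\ne i}\frac{T-c_j}{c_i-c_j}\in k_0[T].
\]
By the Cayley--Hamilton theorem $P(x)=0$, that is, $P(x_v)=0$ for all finite $v$. Apply Proposition~\ref{prop:algebraic} to $y=x-c_1\in D(k)$ and the polynomial $P(T+c_1)$. It gives $x\in k$, and $x\notin C$ since each $x-c$ is an idele. So $x\in V(k)$, and $V$ satisfies VSA.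

\subsubsection*{The affine line}
The line $\mathbb{A}^1_{\bar k}$ is simply connected: a connected finite \'etale cover of degree $n$ extends to a cover of $\mathbb{P}^1$ of genus $\mathfrak{g}\ge0$ ramified only above $\infty$, and the Riemann--Hurwitz formula in characteristic $0$ gives $-2\le2\mathfrak{g}-2\le-2n+(n-1)$, so $n=1$. Thus $H^1(\mathbb{A}^1_{\bar k},G)=0$ for finite abelian $G$, and the exact sequence $0\to H^1(k,G)\to H^1(\mathbb{A}^1_k,G)\to H^1(\mathbb{A}^1_{\bar k},G)$ shows that the class of any torsor $Y$ comes from some $\sigma\in H^1(k,G)$. The twist $Y^\sigma$ is trivial and has a section, so every adelic point lifts to it. Hence $\mathbb{A}^1(\mathbb{A}_{k,f})^{\mathrm{f\text{-}ab}}=\mathbb{A}_{k,f}$, which is uncountable, and VSA fails.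

\subsubsection*{The multiplicative group}
If $E$ is finite, Lemmas~\ref{lem:kummer} and~\ref{lem:D} applied to the coordinate give $x_f\in D(k)=k^\times$ for every surviving $x$, which is VSA.

Let $E$ be infinite. We construct a surviving point from a limit of units, using squares of units so that the real places cause no sign condition. The group $E^2$ is infinite, being of finite index in $E$, so its closure in $\widehat{\mathcal{O}}^\times$ is an infinite compact group. Such a group is uncountable: otherwise it would have an isolated point by the Baire category theorem, be discrete by homogeneity, and be finite by compactness. So the closure contains some $\varepsilon\notin k^\times$, and, $\widehat{\mathcal{O}}^\times$ being metrizable, $\varepsilon=\lim_ie_i$ with $e_i\in E^2$. Let $x\in\mathbb{G}_m(\mathbb{A}_k)$ have finite part $\varepsilon$ and archimedean components $1$. We show that $x\in\mathbb{G}_m(\mathbb{A}_k)^{\mathrm{f\text{-}ab}}$, so that VSA fails.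

Let $Y\to\mathbb{G}_{m,k}$ be a torsor under a finite abelian $G$. Each $e_i$ lifts to a rational point of some twist; the difficulty is to find one twist for infinitely many $i$, and this is where it matters that the $e_i$ are integral points. The data $G$ and $Y$ involve finitely many equations, so there is a finite set $\Sigma$ of places, containing the archimedean ones, such that $G$ extends to a finite \'etale group scheme $\mathcal{G}$ over the ring $\mathcal{O}_\Sigma$ of $\Sigma$-integers and $Y$ to a $\mathcal{G}$-torsor $\mathcal{Y}$ over $\mathbb{G}_{m,\mathcal{O}_\Sigma}$. As $e_i\in\mathbb{G}_m(\mathcal{O}_\Sigma)$, the fibers $e_i^*\mathcal{Y}$ are $\mathcal{G}$-torsors over $\mathcal{O}_\Sigma$.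

There are finitely many such torsors up to isomorphism. Indeed, a torsor is a finite \'etale $\mathcal{O}_\Sigma$-scheme of the same degree as $\mathcal{G}$, so its components are spectra of the integral closures of $\mathcal{O}_\Sigma$ in extensions of $k$ of bounded degree unramified outside $\Sigma$; by the Hermite--Minkowski theorem there are finitely many such extensions. On a given scheme there are finitely many actions of $\mathcal{G}$, since a morphism between finite \'etale schemes over the connected base $\operatorname{Spec}\mathcal{O}_\Sigma$ is determined by its effect on one geometric fiber.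

After passing to a subsequence, all $e_i^*\mathcal{Y}$ are isomorphic to one torsor $\mathcal{P}$. Let $\sigma$ be the class of its generic fiber, and let $\mathcal{Y}^\sigma\to\mathbb{G}_{m,\mathcal{O}_\Sigma}$ be the twist of $\mathcal{Y}$ by $\mathcal{P}$, defined as in Section~\ref{sec:background}; it is finite \'etale with generic fiber $Y^\sigma$. By (T1) every $e_i$ lifts to $Y^\sigma(k)$. We lift $x$ place by place.
\begin{itemize}
\item Let $v$ be finite. The image of $Y^\sigma(k_v)$ in $k_v^\times$ is closed by Lemma~\ref{lem:clopen} and contains all $e_i$, so it contains $\varepsilon_v=\lim e_i$. Choose a lift $\tilde x_v$.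
\item If moreover $v\notin\Sigma$, then $\varepsilon_v\in\mathcal{O}_v^\times=\mathbb{G}_m(\mathcal{O}_v)$. The functions on $\mathcal{Y}^\sigma$ are integral over those on $\mathbb{G}_{m,\mathcal{O}_\Sigma}$, so their values at $\tilde x_v$ are integral over $\mathcal{O}_v$, and $\tilde x_v\in\mathcal{Y}^\sigma(\mathcal{O}_v)$.
\item Let $v$ be archimedean. The square $e_i$ lies in the connected component of $1$ in $k_v^\times$, which is $\mathbb{R}_{>0}$ or $\mathbb{C}^\times$. By Lemma~\ref{lem:clopen} the image of $Y^\sigma(k_v)$ is a union of components, so it contains $1$. Choose a lift $\tilde x_v$.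
\end{itemize}
The variety $Y^\sigma$ is affine, and by the second item every function on it takes values in $\mathcal{O}_v$ at $\tilde x_v$ for all but finitely many $v$. So the $\tilde x_v$ form a point of $Y^\sigma(\mathbb{A}_k)$ above $x$.

\subsubsection*{Optimality}
If $k=k_0$, one puncture suffices, and no puncture gives $\mathbb{A}^1_k$, which fails. If $[k:k_0]=2$ and $\mathcal{O}_k^\times$ is infinite, two punctures suffice, while $|C|\le1$ gives $\mathbb{A}^1_k$ or a translate of $\mathbb{G}_{m,k}$, and both fail. For $k$ real quadratic, $k_0=\mathbb{Q}$ and $C=\{0,1\}$ we obtain the statement on $\mathbb{P}^1\setminus\{0,1,\infty\}=\mathbb{A}^1\setminus\{0,1\}$. This completes the proof of Theorem~\ref{thm:few}. \qed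

\begin{thebibliography}{9}

\bibitem{Chevalley}
Chevalley, \emph{Deux th\'eor\`emes d'arithm\'etique}, J. Math. Soc. Japan 3 (1951).

\bibitem{CS}
David Corwin and Tomer Schlank, \emph{Brauer and Etale Homotopy Obstructions to Rational Points on Open Covers}, arXiv:2006.11699 (2020).

\bibitem{Poonen}
Poonen, \emph{Rational Points on Varieties}.

\end{thebibliography}
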